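# Rational solutions of Painlevé-III near the corner $z=\pm\mathrm i n/2$ and the increasing tritronquée solutions of Painlevé-II

## Painlevé-III, Painlevé-II, and the corner scaling

**Definition (rational Painlevé-III solutions).** For a real or integer parameter $\nu$ and $m\in\mathbb C$, the Painlevé-III equation is
$$\frac{\mathrm d^2w}{\mathrm dz^2}=\frac1w\Big(\frac{\mathrm dw}{\mathrm dz}\Big)^2-\frac1z\frac{\mathrm dw}{\mathrm dz}+\frac{4(\nu+m)w^2+4(\nu-m)}{z}+4w^3-\frac4w. \tag{1}$$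
For $\nu=n\in\mathbb Z$, $w_n(z;m)$ denotes the rational solution with $w_n(z;m)\to1$ as $z\to\infty$. We take as given that it exists and that these two properties determine it.

*Example.* For $n=0$ the constant $w_0\equiv1$ works: $(4m-4m)/z+4-4=0$. For $n=1$ we try $w=(z+p)/(z+q)$ and put $\delta=p-q$. Dividing (1) by $w$ and multiplying by $z^2$ turns the left side, together with the first two terms on the right, into $(z\,\mathrm d/\mathrm dz)^2\ln w$. Dividing once more by $z$, we must satisfy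
$$\frac p{(z+p)^2}-\frac q{(z+q)^2}=4\Big[(1+m)\Big(1+\frac{\delta}{z+q}\Big)+(1-m)\Big(1-\frac\delta{z+p}\Big)\Big]+4z\Big[\frac{2\delta}{z+q}+\frac{\delta^2}{(z+q)^2}+\frac{2\delta}{z+p}-\frac{\delta^2}{(z+p)^2}\Big].$$
Expand in partial fractions. The constant term gives $8+16\delta=0$, so $\delta=-\frac12$. The double poles then match because $4\delta^2=1$. The simple pole at $-q$ gives $(1+m)-2q+\delta=0$, and the one at $-p$ gives $-(1-m)-2p-\delta=0$. Hence $q=\frac{2m+1}4$, $p=\frac{2m-1}4$, which indeed differ by $-\frac12$, and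
$$w_1(z;m)=\frac{4z+2m-1}{4z+2m+1}.$$

**Definition (corner variable).** For $\nu>0$ put
$$\varepsilon=(\nu/4)^{-1/3},\qquad \nu=4\varepsilon^{-3},\qquad \rho=1+\tfrac14\varepsilon^2x .$$
Since $(\nu/32)^{1/3}=\frac1{2\varepsilon}$,
$$\pm\mathrm i\Big(\tfrac12\nu+\big(\tfrac1{32}\nu\big)^{1/3}x\Big)=\pm2\mathrm i\varepsilon^{-3}\rho .$$
So $x$ is a coordinate centered at the corner $\pm\mathrm i\nu/2$ and stretched by the factor $(\nu/32)^{1/3}$. For $\nu=n$ put
$$u_n^\pm(x;m)=\varepsilon^{-1}\big(1\pm\mathrm i\,w_n(\pm2\mathrm i\varepsilon^{-3}\rho;m)\big).$$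

*Example.* For $n=32$ we have $\varepsilon=\frac12$, the upper corner is $16\mathrm i$, and $z=\mathrm i(16+x)$. For $n=4$ we have $\varepsilon=1$ and $z=\mathrm i(2+\frac x2)$.

**Definition (Painlevé-II).** With parameter $\alpha\in\mathbb C$,
$$\frac{\mathrm d^2u}{\mathrm dx^2}=2u^3+xu+\alpha. \tag{2}$$
Its solutions are meromorphic in $\mathbb C$ (taken as given). At a pole $p$ of order $q$ with leading coefficient $c$, the terms $u''$ and $2u^3$ must balance: $q(q+1)c\,(x-p)^{-q-2}$ against $2c^3(x-p)^{-3q}$. So $q=1$ and $c^2=1$: poles are simple with residue $\pm1$.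

*Example.* $u=-1/x$ solves (2) with $\alpha=1$: $u''=-2x^{-3}=2u^3$ and $xu+1=0$.

**Definition (increasing tritronquée solution).** For $\alpha\in\mathbb C$ and each sign, $u^\pm_{\rm TT}(x;\alpha)$ is the unique solution of (2) with
$$u^\pm_{\rm TT}(x;\alpha)\sim\pm\mathrm i(x/2)^{1/2}\qquad\text{as }|x|\to\infty,\ |\arg x|<\tfrac23\pi. \tag{3}$$
Its poles lie, for large $|x|$, in the sector $|\arg(-x)|\le\frac13\pi$. Existence and uniqueness are taken as given. Of the asymptotics we shall use only that (3) holds uniformly in $|\arg x|\le\frac\pi6$. This follows whether (3) is read as a limit within the whole open sector or as a limit uniform in closed subsectors.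

The leading term is a balance: $2u^3+xu=0$ with $u\ne0$ means $u^2=-x/2$. The solution $-1/x$ above decays, so it is not of this type.

*Example ($\alpha=\frac12$).* If $u'=u^2+\frac x2$, then $u''=2uu'+\frac12=2u^3+xu+\frac12$. Put $u=-\varphi'/\varphi$; the Riccati equation becomes $\varphi''=-\frac x2\varphi$. Take $\varphi(x)=\mathrm{Ai}(\kappa x)$ with $\kappa=\mathrm e^{\mathrm i\pi/3}2^{-1/3}$, which is allowed because $\kappa^3=-\frac12$. Since $\mathrm{Ai}'(t)/\mathrm{Ai}(t)\sim-t^{1/2}$ uniformly in closed subsectors of $|\arg t|<\pi$, we get in closed subsectors of $|\arg x|<\frac23\pi$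
$$u=-\kappa\frac{\mathrm{Ai}'(\kappa x)}{\mathrm{Ai}(\kappa x)}\sim\kappa^{3/2}x^{1/2}=\mathrm i(x/2)^{1/2}.$$
So $u=u^+_{\rm TT}(x;\frac12)$. All zeros of $\mathrm{Ai}$ are on the negative axis, so all poles of this solution are on the ray $\arg x=\frac23\pi$.

## The limit at the corner: what is asked and what is proved

The question, a conjecture of Bothner, Miller and Sheng taken here from Peter D. Miller, "On the Increasing Tritronquée Solutions of the Painlevé-II Equation", arXiv:1804.03173 (2018), is this. Zoom in on the rational function $w_n$ at its corner $\pm\mathrm in/2$ with the scaling above, and let $n\to+\infty$ with $m$ fixed. Does one see the increasing tritronquée solution with parameter $\alpha=m$? In formulas: for each fixed $m\in\mathbb C$, and each fixed $x$ that is not a pole of $u^\pm_{\rm TT}(\cdot;m)$, is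
$$\lim_{n\to+\infty}\big(\tfrac14n\big)^{1/3}\Big(1\pm\mathrm i\,w_n\big({\pm}\mathrm i\big(\tfrac12n+\big(\tfrac1{32}n\big)^{1/3}x\big);m\big)\Big)=u^\pm_{\rm TT}(x;m)\ ?$$
The answer is yes, for every $m$ and both signs.

**Theorem 1.** For every $m\in\mathbb C$ and both signs, $u_n^\pm(x;m)\to u^\pm_{\rm TT}(x;m)$ as $n\to+\infty$ for every $x$ that is not a pole of $u^\pm_{\rm TT}(\cdot;m)$, uniformly on compact sets of such $x$.

**Theorem 2.** If $x_1$ is not a pole of $u^\pm_{\rm TT}(\cdot;m_1)$, then uniformly for $(x,m)$ near $(x_1,m_1)$, at $z=\pm2\mathrm i\varepsilon^{-3}\rho$,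
$$w_n=\pm\mathrm i\exp\!\big(-\varepsilon\,u^\pm_{\rm TT}(x;m)+O(\varepsilon^3)\big),\qquad u_n^\pm=u^\pm_{\rm TT}-\tfrac12\big(\tfrac n4\big)^{-1/3}(u^\pm_{\rm TT})^2+O(n^{-2/3}).$$

**Theorem 3.** Let $p$ be a pole of $u^\pm_{\rm TT}(\cdot;m)$ and $\Delta$ a closed disc centered at $p$ containing no other pole. For all large $n$, $w_n$, as a function of $x$, has exactly one zero and exactly one pole in $\Delta$, both simple. On compact sets free of poles of $u^\pm_{\rm TT}$, $w_n$ has no zeros or poles for large $n$.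

**Theorem 4.** (a) At non-poles $x$ of $u^\pm_{\rm TT}(\cdot;m)$, as $n\to+\infty$,
$$\big(\tfrac n4\big)^{1/3}\big(1\mp\mathrm i\,w_{-n}(\pm2\mathrm i\varepsilon^{-3}\rho;m)\big)\to-u^\pm_{\rm TT}(x;m).$$

(b) Let $M>0$. There is $\nu_0(M)$ such that for $|m|\le M$ and real $\nu\ge\nu_0$ equation (1) has exactly one solution $w_\nu$ that tends to $1$ uniformly as $z\to\infty$ in some sector $|\arg z-\frac\pi2|<\delta$, $\delta>0$. Let $\varepsilon=(\nu/4)^{-1/3}$ and $|m_1|<M$. There is a real $x_0$, depending only on $M$, at which $w_\nu(2\mathrm i\varepsilon^{-3}\rho;m)$ is analytic in $x$ for large $\nu$. For every polygonal path from $x_0$ to $x_1$ avoiding the poles of $u^+_{\rm TT}(\cdot;m_1)$ and for large $\nu$, $w_\nu$ continues analytically along it (in $x$, for $m$ near $m_1$), and the formulas of Theorem 2 (upper sign, $n$ replaced by $\nu$) hold for the continuation near $(x_1,m_1)$.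

**Reduction to the upper sign.** This step halves the work. The function $\overline{w_n(\bar z;\bar m)}$ is rational, solves (1) with parameters $(n,m)$ and tends to $1$, so it equals $w_n(z;m)$. Hence $u_n^-(x;m)=\overline{u_n^+(\bar x;\bar m)}$. Likewise $\overline{u^+_{\rm TT}(\bar x;\bar m)}$ solves (2) with $\alpha=m$ and is $\sim-\mathrm i(x/2)^{1/2}$, so it equals $u^-_{\rm TT}(x;m)$. Every lower-sign statement is thus the conjugate of an upper-sign one. From now on only the upper sign is treated, and $u_{\rm TT}=u^+_{\rm TT}$.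

Throughout, $\nu\ge1$ is real, $M>0$, $|m|\le M$, $\beta=\pi/8$. The letters $C,c_1,c_2$ are positive absolute constants ($C$ may change from line to line), and $C_M$ depends only on $M$.

## Logarithmic variables and the merging of equilibria

Dividing (1) by $w$ and multiplying by $z^2$,
$$\Big(z\frac{\mathrm d}{\mathrm dz}\Big)^2\ln w=4z\Big[(\nu+m)w+\frac{\nu-m}w\Big]+4z^2(w^2-w^{-2}). \tag{4}$$
Put $z=\mathrm i\frac\nu2\mathrm e^s$ and $w=\mathrm i\mathrm e^{-\mathrm i\eta}$. Then $z\,\mathrm d/\mathrm dz=\mathrm d/\mathrm ds$, and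
$$w+\tfrac1w=2\sin\eta,\qquad w-\tfrac1w=2\mathrm i\cos\eta,\qquad w^2-w^{-2}=2\mathrm i\sin2\eta .$$
The left side of (4) is $-\mathrm i\eta_{ss}$. The right side is $2\mathrm i\nu\mathrm e^s(2\nu\sin\eta+2\mathrm im\cos\eta)-2\mathrm i\nu^2\mathrm e^{2s}\sin2\eta$. Multiplying by $\mathrm i$,
$$\eta_{ss}=4\nu^2\mathrm e^s\sin\eta\,(\mathrm e^s\cos\eta-1)-4\mathrm im\nu\,\mathrm e^s\cos\eta. \tag{5}$$

For large $\nu$ the term in $\nu^2$ dominates. It vanishes when $\sin\eta=0$ or $\cos\eta=\mathrm e^{-s}$. Since $w\to1$ means $\eta\to\frac\pi2$ as $s\to+\infty$, the rational solution should follow the branch $\eta=\arccos\mathrm e^{-s}$ down from infinity. This branch meets $\eta=0$ exactly at $s=0$, that is, at the corner $z=\mathrm i\nu/2$. With $\mathrm e^s=\rho=1+\frac14\varepsilon^2x$ it reads $\eta\approx\varepsilon(x/2)^{1/2}$ near the corner, so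
$$u\approx\varepsilon^{-1}(1-\mathrm e^{-\mathrm i\eta})\approx\mathrm i(x/2)^{1/2},$$
which is the right leading term.

We can also test the next term by hand. Write $\ln w_n=c/z+c'/z^2+O(z^{-3})$ and insert this in (4). The coefficient of $z$ gives $8n+16c=0$, so $c=-\frac n2$. The coefficient of $z^0$ gives $8mc+16c'=0$, so $c'=\frac{mn}4$. (For $n=1$ the explicit formula gives $p-q=-\frac12$ and $-\frac12(p^2-q^2)=\frac m4$, in agreement.) With $z=\mathrm i\frac n2\mathrm e^s$, the second term changes $\eta=\frac\pi2+\mathrm i\ln w$ by $\mathrm ic'/z^2=-\frac{\mathrm im}{n}\mathrm e^{-2s}$. We shall meet the same term again as the forcing in the equation for the error.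

## Why the corner equation does not decide by itself

The natural first attempt is to pass to the limit in the equation. Put $w=\mathrm i\mathrm e^{-\varepsilon U}$, i.e. $\eta=-\mathrm i\varepsilon U$, with $\frac{\mathrm d}{\mathrm ds}=\frac{4\rho}{\varepsilon^2}\frac{\mathrm d}{\mathrm dx}$, $\nu=4\varepsilon^{-3}$, $\mathrm e^s=\rho$. The left side of (5) is $-16\mathrm i\varepsilon^{-3}\rho\,(\rho U''+\frac{\varepsilon^2}4U')$. The right side is $-64\mathrm i\varepsilon^{-6}\rho\sinh(\varepsilon U)(\rho\cosh\varepsilon U-1)-16\mathrm im\varepsilon^{-3}\rho\cosh\varepsilon U$. Dividing,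
$$\rho\,U''+\tfrac{\varepsilon^2}4U'=4\varepsilon^{-3}\sinh(\varepsilon U)\,(\rho\cosh\varepsilon U-1)+m\cosh\varepsilon U. \tag{6}$$
Both $\varepsilon^{-1}\sinh\varepsilon U$ and $\varepsilon^{-2}(\rho\cosh\varepsilon U-1)$ are entire in $(\varepsilon^2,x,U)$; at $\varepsilon=0$ they equal $U$ and $\frac x4+\frac{U^2}2$. So at $\varepsilon=0$, (6) is $U''=2U^3+xU+m$, which is (2) with $\alpha=m$. By analytic dependence on data and parameters, if $U$ and $U'$ converge at *one* point $x_0$ to the values of $u_{\rm TT}$ and $u_{\rm TT}'$, then they converge wherever $u_{\rm TT}$ has no pole.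

The attempt stops at the data at $x_0$. Nothing in (6) singles out one solution of (2): what characterizes $w_n$ is its behavior at $z=\infty$. There $\eta\to\frac\pi2$, so $U\to\frac{\mathrm i\pi}{2\varepsilon}$ for fixed $\varepsilon$, while $u_{\rm TT}$ grows like $(x/2)^{1/2}$. The limits $x\to\infty$ and $n\to\infty$ do not commute, and (6) is close to (2) only for $x$ small compared with $\varepsilon^{-2}$. We must carry the condition at $z=\infty$ down to the corner, uniformly in $n$.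

The second attempt is to do this along the ray from $\mathrm i\infty$ to the corner. In suitable variables the deviation from the equilibrium satisfies an equation $k''+k=G$ with $G=O(1/\zeta)$ on the positive $\zeta$-axis. On the real axis this fails twice. The homogeneous solutions $\mathrm e^{\pm\mathrm i\zeta}$ are bounded, so boundedness selects nothing. And a bound $|G|\le1/\zeta$ does not even give a bounded solution: for $G=\mathrm e^{\mathrm i\zeta}/\zeta$, write $y=c\,\mathrm e^{\mathrm i\zeta}+d\,\mathrm e^{-\mathrm i\zeta}$ with $c'=\frac{1}{2\mathrm i\zeta}$, $d'=-\frac{\mathrm e^{2\mathrm i\zeta}}{2\mathrm i\zeta}$. Here $d$ converges while $c=\frac1{2\mathrm i}\ln\zeta+\text{const}$, so *every* solution is unbounded.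

Both defects disappear on an open complex cone around the ray. There every nonzero combination of $\mathrm e^{\mathrm i\zeta}$ and $\mathrm e^{-\mathrm i\zeta}$ is unbounded in some direction, so boundedness alone determines the solution. And $y''+y=G$ can be solved by integrals along tilted rays on which the kernel decays exponentially, so no power of $\zeta$ is lost. This gives a contraction uniform in $\nu$, including $\nu=\infty$, where the equation is (2). The fixed point for $\nu=n$ is $w_n$, the one for $\nu=\infty$ is $u_{\rm TT}$, and the two are compared directly.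

## An equation with constant-coefficient principal part along the whole ray

*This step rewrites (5), from the corner to infinity, as $k''+k=$ small.* Let $\mathrm e^s=\sqrt{1+T^2}$ and $\theta=\arctan T$, so that $\cos\theta=\mathrm e^{-s}$ and $\sin\theta=T\mathrm e^{-s}$: $\theta$ is the equilibrium branch. Put
$$\tau(T)=\int_0^T\frac{2t^2}{1+t^2}\,\mathrm dt=2(T-\arctan T),\qquad\zeta=\nu\tau(T).$$
Since $\mathrm ds=\frac{T\,\mathrm dT}{1+T^2}$, we have $\mathrm d\zeta=2\nu T\,\mathrm ds$ and $T_\zeta=\frac{1+T^2}{2\nu T^2}$. With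
$$a:=\frac{T_\zeta}T=\frac{1+T^2}{2\nu T^3}$$
we get $\eta_{ss}=2\nu T\frac{\mathrm d}{\mathrm d\zeta}(2\nu T\eta_\zeta)=4\nu^2T^2(\eta_{\zeta\zeta}+a\eta_\zeta)$.

Write $\eta=\theta+h$. Then $\mathrm e^s\sin\eta=T\cos h+\sin h$ and $\mathrm e^s\cos\eta=\cos h-T\sin h$. Also $\theta_\zeta=\frac{T_\zeta}{1+T^2}=\frac1{2\nu T^2}$, so $\theta_{\zeta\zeta}=-\frac{T_\zeta}{\nu T^3}=-\frac{1+T^2}{2\nu^2T^5}$ and $\theta_{\zeta\zeta}+a\theta_\zeta=-\frac{1+T^2}{4\nu^2T^5}$. Dividing (5) by $4\nu^2T^2$,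
$$h_{\zeta\zeta}+ah_\zeta=\frac P{T^2}-\frac{\mathrm im}{\nu T^2}(\cos h-T\sin h)+\frac{1+T^2}{4\nu^2T^5},\qquad P=(T\cos h+\sin h)(\cos h-1-T\sin h). \tag{7}$$
Near the corner $\theta\approx T$ is itself small, so we measure $h$ relative to it: $h=Tk$. With $'=\mathrm d/\mathrm d\zeta$, $h'=T(k'+ak)$ and $h''=T(k''+2ak'+(a'+a^2)k)$. Hence $h''+ah'=T(k''+3ak'+bk)$ with
$$b:=a'+2a^2=\frac{-(1+T^2)(3+T^2)+2(1+T^2)^2}{4\nu^2T^6}=\frac{T^4-1}{4\nu^2T^6}.$$
Here $a'=T_\zeta\cdot\frac{-3T^{-4}-T^{-2}}{2\nu}$ was used. Dividing (7) by $T$ and adding $k$ to both sides, (5) is equivalent to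
$$k''+k=G_\nu[k]:=-3ak'-bk+Q_T(k)-\frac{\mathrm im}{\nu T^3}S_T(k)+\frac{1+T^2}{4\nu^2T^6}, \tag{8}$$
$$Q_T(k)=k+\frac P{T^3},\qquad S_T(k)=\cos h-T\sin h,\qquad h=Tk.$$
The forcing $-\frac{\mathrm im}{\nu T^3}$ corresponds to $h\approx-\frac{\mathrm im}{\nu T^2}$, which matches the hand computation above for large $T$.

*The structure of $Q_T$.* Multiplying out,
$$P=T(\cos2h-\cos h)+\tfrac{1-T^2}2\sin2h-\sin h. \tag{9}$$
As a function of $(T,k)$ this is entire and odd in $T$. Its coefficient of $T^1$ is $k-k=0$, so it is divisible by $T^3$. It vanishes at $k=0$, and its part linear in $k$ is $(1-T^2)Tk-Tk=-T^3k$. Hence $Q_T(k)$ is entire in $(T^2,k)$ and divisible by $k^2$. The coefficient of $T^3$ in $P$ collects $-2k^2+\frac12k^2$ from the cosines, $-\frac23k^3$ and $-k$ from $\frac{1-T^2}2\sin2h$, and $\frac16k^3$ from $-\sin h$. It equals $-k-\frac32k^2-\frac12k^3$. So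
$$Q_0(k)=-\tfrac32k^2-\tfrac12k^3,\qquad|Q_T(k)-Q_0(k)|\le C|T|^2|k|^2\quad(|T|,|k|\le1), \tag{10}$$
the last bound because $Q_T-Q_0$ is entire and divisible by $T^2k^2$.

*The limiting equation.* The same normal form is needed for (2). Let
$$u=\mathrm ig(1+k),\qquad g=(x/2)^{1/2},\qquad\zeta=\zeta_\infty(x):=\tfrac83(x/2)^{3/2}=\tfrac83g^3.$$
Then $\zeta_x=2g$, $x=2g^2$, $gg_x=\frac14$, $g_{xx}=-\frac1{16g^3}$. From $k_x=2gk'$ and $k_{xx}=4g^2k''+2g_xk'$,
$$u_{xx}=\mathrm i\big(g_{xx}(1+k)+2g_xk_x+gk_{xx}\big)=\mathrm i\big(g_{xx}(1+k)+\tfrac32k'+4g^3k''\big).$$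
Also $2u^3+xu+m=-2\mathrm ig^3[(1+k)^3-(1+k)]+m$. Divide by $4\mathrm ig^3=\frac32\mathrm i\zeta$ and use $\frac3{8g^3}=\frac1\zeta$, $64g^6=9\zeta^2$. Then (2) with $\alpha=m$ is equivalent to
$$k''+k=G_\infty[k]:=-\frac1\zeta k'+\frac1{9\zeta^2}k+Q_0(k)-\frac{2\mathrm im}{3\zeta}+\frac1{9\zeta^2}. \tag{11}$$
This is (8) with each coefficient replaced by its leading behavior as $T\to0$: there $\zeta\approx\frac23\nu T^3$, hence $3a\approx\frac1\zeta$, $b\approx-\frac1{9\zeta^2}$, $\frac1{\nu T^3}\approx\frac2{3\zeta}$.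

## The map $T\mapsto\tau$ on the cone

*This step makes $T$ a function of $\zeta$ on a cone and bounds the coefficients of (8) there.* Let $\Sigma=\{t\ne0:|\arg t|<\beta\}$.

**Lemma 1.** $\tau$ is univalent on $\Sigma$, $\tau(\Sigma)\supset\Sigma$, and for $T\in\overline\Sigma\setminus\{0\}$
$$c_1\frac{|T|^3}{1+|T|^2}\le|\tau(T)|\le c_2\frac{|T|^3}{1+|T|^2}. \tag{12}$$

*Proof.* Let $t\in\overline\Sigma\setminus\{0\}$ with $\arg t=\alpha\in[0,\beta]$; the case $\alpha<0$ is symmetric. Then $\frac{t^2}{1+t^2}=\frac1{1+t^{-2}}$ has argument in $[0,2\alpha]$. So $\operatorname{Re}\tau'>0$ on the convex set $\Sigma$. This gives univalence, because $\frac{\tau(t_2)-\tau(t_1)}{t_2-t_1}=\int_0^1\tau'(t_1+\lambda(t_2-t_1))\,\mathrm d\lambda$ has positive real part.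

Since $\operatorname{Re}t^2\ge0$, $|1+t^2|^2\ge1+|t|^4\ge\frac12(1+|t|^2)^2$, so $\frac{1+|t|^2}{\sqrt2}\le|1+t^2|\le1+|t|^2$. With $T=r\mathrm e^{\mathrm i\alpha}$, the integrand of $\tau=\int_0^r\tau'(\varrho\mathrm e^{\mathrm i\alpha})\mathrm e^{\mathrm i\alpha}\,\mathrm d\varrho$ has argument in $[\alpha,3\alpha]\subset[0,\frac{3\pi}8]$ and modulus between $\frac{2\varrho^2}{1+\varrho^2}$ and $\frac{2\sqrt2\varrho^2}{1+\varrho^2}$. Taking real parts for the lower bound,
$$|\tau|\ge2\cos\tfrac{3\pi}8\int_0^r\frac{\varrho^2\,\mathrm d\varrho}{1+\varrho^2}\ge\frac{2\cos(3\pi/8)}3\,\frac{r^3}{1+r^2},\qquad|\tau|\le2\sqrt2\min(r^3,r)\le4\sqrt2\,\frac{r^3}{1+r^2}.$$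
Moreover $\arg\tau(T)\in[\alpha,3\alpha]$, so the boundary rays of $\Sigma$ are mapped into $\frac\pi8\le|\arg\tau|\le\frac{3\pi}8$.

It remains to see that $\tau(\Sigma)\supset\Sigma$. The set $\tau(\Sigma)\cap\Sigma$ is open and contains $\mathbb R_+$, since $\tau$ increases from $0$ to $\infty$ on $\mathbb R_+$. It is closed in $\Sigma$: let $T_j\in\Sigma$ with $\tau(T_j)\to\tau_*\in\Sigma$. By (12) the $|T_j|$ are bounded and bounded away from $0$. So a subsequence converges to some $T_*\in\overline\Sigma\setminus\{0\}$ with $\tau(T_*)=\tau_*$, and $T_*$ is not on a boundary ray because $|\arg\tau_*|<\frac\pi8$. As $\Sigma$ is connected, $\tau(\Sigma)\supset\Sigma$. $\square$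

So there is an analytic inverse $T(\tau):\Sigma\to\Sigma$. For $R\ge1$ let
$$\Omega_R=R+\Sigma\subset\Sigma\cap\{|\zeta|>R\}$$
and $T=T(\zeta/\nu)$ on $\Omega_R$. The set $\Omega_R$ is convex, and $\Omega_R+\overline\Sigma\subset\Omega_R$. By (12), $\frac{1+|T|^2}{\nu|T|^3}\le\frac C{|\zeta|}$, so on $\Omega_R$
$$|a|\le\frac C{|\zeta|},\qquad|b|\le\frac{(1+|T|^2)^2}{4\nu^2|T|^6}\le\frac C{|\zeta|^2},\qquad\frac1{\nu|T|^3}\le\frac C{|\zeta|},\qquad\frac{|1+T^2|}{4\nu^2|T|^6}\le\frac C{|\zeta|^2}, \tag{13}$$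
$$\frac{|T|}{|\zeta|}\le C\Big(\frac1{|\zeta|}+\frac1\nu\Big),\qquad\frac{1+|T|}{\nu|T|^2}\le C\Big(\frac1{|\zeta|}+\frac1\nu\Big). \tag{14}$$
For (14): if $|T|\ge1$, then $|\zeta|\ge\frac{c_1}2\nu|T|$ and $\frac{1+|T|}{|T|^2}\le2$. If $|T|\le1$, then $\frac{|T|}{|\zeta|}\le\frac1{|\zeta|}$ and $\frac{1+|T|}{|T|^2}\le\frac2{|T|^3}$, and (13) applies.

## Solving $y''+y=G$ on a cone

*This step inverts $y''+y$ without losing decay, and shows that boundedness gives uniqueness.* For bounded analytic $G$ on $\Omega=\Omega_R$ set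
$$I_\mp(\zeta)=\int_0^\infty\mathrm e^{\mp\mathrm i\varrho\mathrm e^{\mp\mathrm i\beta}}\,G(\zeta+\varrho\mathrm e^{\mp\mathrm i\beta})\,\mathrm e^{\mp\mathrm i\beta}\,\mathrm d\varrho,\qquad LG=\tfrac{\mathrm i}2(I_--I_+). \tag{15}$$
The rays stay in $\Omega$, and $|\mathrm e^{\mp\mathrm i\varrho\mathrm e^{\mp\mathrm i\beta}}|=\mathrm e^{-\varrho\sin\beta}$.

*Example.* For $G=1$: $I_-=\frac1{\mathrm i}=-\mathrm i$, $I_+=\mathrm i$, and $LG=\frac{\mathrm i}2(-2\mathrm i)=1$, the bounded solution of $y''+y=1$.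

**Lemma 2.** (i) $y=LG$ is analytic and satisfies $y''+y=G$. If $|G|\le K|\zeta|^{-\gamma}$ with $\gamma\ge0$, then $|y|+|y'|\le\frac{2K}{\sin\beta}|\zeta|^{-\gamma}$. (ii) If $y$ is a bounded analytic solution of $y''+y=G$ on $\Omega$ with $G$ bounded, then $y=LG$. The same holds with $\beta$ replaced by any cone angle in $(0,\frac\pi4)$.

*Proof.* (i) First we justify differentiating under the integral. Let $K'\subset\Omega$ be compact and $\delta>0$ such that the closed $2\delta$-neighborhood of $K'$ lies in $\Omega$. For $\zeta$ in the $\delta$-neighborhood of $K'$ and $\varrho\ge0$, the disc of radius $\delta$ about $\zeta+\varrho\mathrm e^{\mp\mathrm i\beta}$ lies in $\Omega$, because $\Omega+\overline\Sigma\subset\Omega$. By Cauchy's estimate $|G'(\zeta+\varrho\mathrm e^{\mp\mathrm i\beta})|\le\delta^{-1}\sup_\Omega|G|$. So the integrands and their $\zeta$-derivatives are dominated by a constant times $\mathrm e^{-\varrho\sin\beta}$, uniformly near $K'$. Hence $I_\mp$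 are analytic and may be differentiated under the integral.

Since $\mathrm e^{\mp\mathrm i\beta}G'(\zeta+\varrho\mathrm e^{\mp\mathrm i\beta})=\frac{\mathrm d}{\mathrm d\varrho}G(\zeta+\varrho\mathrm e^{\mp\mathrm i\beta})$, integration by parts in $\varrho$ gives $I_-'=-G+\mathrm iI_-$ and $I_+'=-G-\mathrm iI_+$. Therefore $y'=-\frac12(I_-+I_+)$ and $y''=G-\frac{\mathrm i}2(I_--I_+)=G-y$.

For the bound: $|\arg\zeta|<\beta$, so the angle between $\zeta$ and $\mathrm e^{\pm\mathrm i\beta}$ is less than $2\beta<\frac\pi2$, and $|\zeta+\varrho\mathrm e^{\pm\mathrm i\beta}|\ge|\zeta|$. Hence $|I_\pm|\le K|\zeta|^{-\gamma}/\sin\beta$, and each of $|y|,|y'|$ is at most $K|\zeta|^{-\gamma}/\sin\beta$.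

(ii) $LG$ is bounded by (i), so $y-LG=C_1\mathrm e^{\mathrm i\zeta}+C_2\mathrm e^{-\mathrm i\zeta}$ is bounded on $\Omega$. Along a ray in $\Omega$ of direction $\mathrm e^{-\mathrm i\beta}$, $\mathrm e^{\mathrm i\zeta}$ grows and $\mathrm e^{-\mathrm i\zeta}$ decays exponentially, so $C_1=0$. Direction $\mathrm e^{\mathrm i\beta}$ gives $C_2=0$.

The proof used only that $2\beta<\frac\pi2$. $\square$

## A contraction uniform in $\nu\in[N_0,\infty]$

*This step produces one solution $k_\nu$ for each $\nu$, on a fixed cone.* Let $\|k\|=\sup_{\Omega_R}|\zeta|(|k|+|k'|)$. The analytic functions on $\Omega_R$ with finite norm form a Banach space. Let $B_A=\{\|k\|\le A\}$.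

**Lemma 3.** There are $A\ge1$, $N_0\ge1$ depending only on $M$ such that for $|m|\le M$, $R\ge N_0$, $\nu\in[N_0,\infty]$, the map $k\mapsto LG_\nu[k]$ is a contraction of $B_A$ into itself with factor $\frac12$. Moreover, pointwise for $k_1,k_2\in B_A$,
$$|G_\nu[k_1]-G_\nu[k_2]|\le\tfrac{\sin\beta}4\big(|k_1-k_2|+|k_1'-k_2'|\big),\qquad|G_\nu[k_1]|\le C_M/|\zeta|. \tag{16}$$

*Proof.* *Choice of $A$.* Since $Q_T(0)=0$ and $S_T(0)=1$, (13) gives $|G_\nu[0]|\le C(1+M)/|\zeta|$ for $\nu<\infty$; by (11) the same holds for $\nu=\infty$. By Lemma 2, $\|LG_\nu[0]\|\le C(1+M)=:A/2$, with $C$ enlarged so that $A\ge1$.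

*Lipschitz constant, $\nu<\infty$.* For $k\in B_A$ we have $|k|\le A/R$, and by (14) $|Tk|\le A|T|/|\zeta|\le CA(\frac1R+\frac1\nu)$. Take $N_0$ so large that both bounds are $\le1$. With $h=Tk$, (9) gives
$$\frac{\mathrm dQ_T}{\mathrm dk}=\frac{P_h+T^2}{T^2},\qquad P_h+T^2=T(\sin h-2\sin2h)+(\cos2h-\cos h)+T^2(1-\cos2h).$$
As $|h|\le1$, the three terms divided by $T^2$ are at most $C|k|$, $C|k|^2$ and $C|h|^2=C|T|^2|k|^2$. So $|\mathrm dQ_T/\mathrm dk|\le C(|k|+|k|^2+|T|^2|k|^2)\le CA(\frac1R+\frac1\nu)$. Next, by (14),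
$$\Big|\frac m{\nu T^3}\frac{\mathrm dS_T}{\mathrm dk}\Big|=\frac{|m|}{\nu|T|^2}|\sin h+T\cos h|\le CM\frac{1+|T|}{\nu|T|^2}\le CM\Big(\frac1R+\frac1\nu\Big).$$
With $|a|,|b|\le C/R$ this yields a pointwise Lipschitz bound with constant $C(1+M+A)(\frac1R+\frac1\nu)$. Integrating these derivatives along a segment is legitimate because, for fixed $\zeta$, the set of values $\{|k|\le A/|\zeta|\}$ is convex.

*Lipschitz constant, $\nu=\infty$.* Since $|Q_0'(k)|\le3|k|+\frac32|k|^2$, for $|k_j|\le A/R\le1$ we have $|Q_0(k_1)-Q_0(k_2)|\le\frac{9A}{2R}|k_1-k_2|$. The other $k$-dependent terms in (11) have Lipschitz constants $\le\frac1R$ and $\le\frac1{9R^2}$. In total at most $C(1+A)/R$.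

*Conclusion.* Choose $N_0$ so that all these constants are at most $\frac{\sin\beta}4$. This is the first part of (16). The second follows by taking $k_2=0$ and adding the bound on $G_\nu[0]$. By Lemma 2 with $\gamma=1$, $\|LG_\nu[k_1]-LG_\nu[k_2]\|\le\frac2{\sin\beta}\cdot\frac{\sin\beta}4\|k_1-k_2\|=\frac12\|k_1-k_2\|$, and $\|LG_\nu[k]\|\le\frac A2+\frac A2=A$. $\square$

Fix $R:=N_0$ and let $k_\nu\in B_A$, $N_0\le\nu\le\infty$, be the fixed point on $\Omega_R$. By Lemma 2(i) it solves (8), respectively (11). Since $L$ on $\Omega_{R'}$, $R'>R$, uses the same rays, the restriction of $k_\nu$ to $\Omega_{R'}$ is the unique fixed point in the corresponding ball there.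

## For integer $n$ the fixed point is $w_n$

*This step brings the condition $w_n(\infty)=1$ down to the corner.*

**Lemma 4.** For integer $n\ge N_0$,
$$w_n(z;m)=\mathrm i\exp\!\big(-\mathrm i(\arctan T+Tk_n(\zeta))\big)\quad\text{on }\Omega_R,\qquad z=\mathrm i\tfrac n2\sqrt{1+T^2},\quad T=T(\zeta/n). \tag{17}$$

*Proof.* Fix $n$. As $w_n$ is rational with $w_n(\infty)=1$, $\ln w_n=\frac cz+O(z^{-2})$ is analytic at $z=\infty$, and $c=-\frac n2$ as computed from (4). With $z=\mathrm iy$, $\mathrm i\ln w_n=-\frac n{2y}+O(y^{-2})$, and $\frac n{2y}=(1+T^2)^{-1/2}=T^{-1}+O(T^{-3})$. Define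
$$h_{\rm rat}=\tfrac\pi2+\mathrm i\ln w_n-\arctan T=\arctan\tfrac1T+\mathrm i\ln w_n,$$
so that $w_n=\mathrm i\mathrm e^{-\mathrm i(\arctan T+h_{\rm rat})}$. Because $y=\frac n2T\sqrt{1+T^{-2}}$, this is an analytic function of $1/T$ near $1/T=0$. The terms of first order cancel, so it has a zero of order $\ge2$. So $k_{\rm rat}=h_{\rm rat}/T=O(T^{-3})$ and $k_{\rm rat}'=\frac{\mathrm dk_{\rm rat}}{\mathrm dT}\frac{1+T^2}{2nT^2}=O(T^{-4})$.

By (12), $|T|\to\infty$ and $|\zeta|=O(|T|)$ as $\zeta\to\infty$ in $\Sigma$. Hence for $R'$ large (depending on $n$) $\sup_{\Omega_{R'}}|\zeta|(|k_{\rm rat}|+|k_{\rm rat}'|)\le A$. Now $k_{\rm rat}$ solves (8), and $k_{\rm rat}$ and $G_n[k_{\rm rat}]$ are bounded on $\Omega_{R'}$ (the latter by (16)). By Lemma 2(ii), $k_{\rm rat}=LG_n[k_{\rm rat}]$: it is a fixed point in the ball on $\Omega_{R'}$, so $k_{\rm rat}=k_n$ there. Both sides of (17) are meromorphic in $\zeta$ on the connected set $\Omega_R$, so the identity theorem finishes the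 proof. $\square$

Note the role of $R'$: it depends on $n$, but $R$ does not, and the identity theorem carries us from $\Omega_{R'}$ to $\Omega_R$ at no cost.

## For $\nu=\infty$ the fixed point is the tritronquée solution

*This step does the same for the target.* Let $X_R=\{|\arg x|<\frac\pi{12}:\zeta_\infty(x)\in\Omega_R\}$. The map $\zeta_\infty$ multiplies arguments by $\frac32$. So it is conformal from $|\arg x|<\frac\pi6$ onto $|\arg\zeta|<\frac\pi4$, and from $|\arg x|<\frac\pi{12}$ onto $\Sigma$. In particular $X_R$ is open and connected.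

**Lemma 5.** On $X_R$,
$$u_{\rm TT}(x;m)=\mathrm i(x/2)^{1/2}\big(1+k_\infty(\zeta_\infty(x);m)\big). \tag{18}$$

*Proof.* Write $u_{\rm TT}=\mathrm i(x/2)^{1/2}(1+k_{\rm TT})$. By (3), uniformly in $|\arg x|\le\frac\pi6$, $k_{\rm TT}$ is analytic for large $|\zeta|$ and tends to $0$ uniformly as $\zeta\to\infty$ in $|\arg\zeta|<\frac\pi4$. We also need its derivative. For $R'\ge3$ and $\zeta\in\Omega_{R'}$ the distance from $\zeta$ to the rays $|\arg|=\frac\pi4$ is at least $|\zeta|\sin\frac\pi8>1$. So the unit disc about $\zeta$ lies in $\{|\arg|<\frac\pi4,\ |\cdot|>R'-1\}$, and Cauchy's estimate gives $\sup_{\Omega_{R'}}|k_{\rm TT}'|\to0$ as $R'\to\infty$. By (11), $D=k_{\rm TT}-k_\infty$ satisfies on $\Omega_{R'}$, for large $R'$,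
$$D''+D=-\tfrac1\zeta D'+\tfrac1{9\zeta^2}D+Q_0(k_{\rm TT})-Q_0(k_\infty)=:G,\qquad|G|\le\delta_{R'}(|D|+|D'|),$$
with $\delta_{R'}\to0$, because $Q_0'(k)=O(|k|)$ and both $k_{\rm TT}$ and $k_\infty$ are uniformly small on $\Omega_{R'}$. Since $D,D'$, hence $G$, are bounded, Lemma 2 gives $D=LG$ and
$$\sup_{\Omega_{R'}}(|D|+|D'|)\le\frac{2\delta_{R'}}{\sin\beta}\sup_{\Omega_{R'}}(|D|+|D'|).$$
For large $R'$ this forces $D\equiv0$. Since $u_{\rm TT}$ is meromorphic and $X_R$ is connected, the identity extends to $X_R$. $\square$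

## Comparing the two fixed points

*This step shows that the two solutions are close, with a rate.*

**Lemma 6.** For $\nu\ge N_0$,
$$|k_\nu-k_\infty|+|k_\nu'-k_\infty'|\le C_M\,\nu^{-2/3}|\zeta|^{-1/3}\quad\text{on }\Omega_R. \tag{19}$$

*Proof.* *The two right-hand sides at the same function.* We claim $|G_\nu[k_\infty]-G_\infty[k_\infty]|\le C_M\nu^{-2/3}|\zeta|^{-1/3}$.

If $|T|\ge1$, then $|\zeta|\ge c_1\nu/2$ by (12). By (16) the left side is $\le C_M|\zeta|^{-1}\le C_M\nu^{-2/3}|\zeta|^{-1/3}$.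

If $|T|\le1$, then $\tau-\frac23T^3=-\int_0^T\frac{2t^4}{1+t^2}\,\mathrm dt=O(T^5)$. So $\frac1{\nu T^3}=\frac1\zeta\cdot\frac\tau{T^3}=\frac2{3\zeta}(1+O(T^2))$. Hence
$$3a=\tfrac1\zeta(1+O(T^2)),\qquad b=-\tfrac1{9\zeta^2}(1+O(T^2)),\qquad\tfrac{1+T^2}{4\nu^2T^6}=\tfrac1{9\zeta^2}(1+O(T^2)).$$
Also $S_T(k_\infty)=1+O(T^2)$ because $|k_\infty|\le1$, and (10) bounds $Q_T(k_\infty)-Q_0(k_\infty)$ by $C|T|^2|k_\infty|^2$. The difference is therefore $\le C_M|T|^2/|\zeta|$. Finally $|T|^2\le C(|\zeta|/\nu)^{2/3}$, because $|\tau|\ge\frac{c_1}2|T|^3$.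

*The two fixed points.* Both are fixed points, so
$$D=k_\nu-k_\infty=L\big[(G_\nu[k_\nu]-G_\nu[k_\infty])+(G_\nu[k_\infty]-G_\infty[k_\infty])\big].$$
Let $d=\sup_{\Omega_R}|\zeta|^{1/3}(|D|+|D'|)$, which is finite as $k_\nu,k_\infty\in B_A$. By Lemma 2 with $\gamma=\frac13$ and (16), $d\le\frac12d+C_M\nu^{-2/3}$, so $d\le2C_M\nu^{-2/3}$. $\square$

## From the cone to all non-poles: proof of Theorems 1 and 2

**Step 1: convergence on $X_R$.** *This supplies the data that the corner equation (6) was missing.* Let $K\subset X_R$ be compact, $n$ large, $n=4\varepsilon^{-3}$. The point $z=2\mathrm i\varepsilon^{-3}\rho=\mathrm i\frac n2\rho$ corresponds to $1+T^2=\rho^2$, i.e.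
$$T=T_n(x)=\varepsilon(x/2)^{1/2}\Big(1+\frac{\varepsilon^2x}8\Big)^{1/2}\in\Sigma .$$
Uniformly on $K$,
$$\zeta_n(x):=n\tau(T_n)=4\varepsilon^{-3}\big(\tfrac23T_n^3+O(T_n^5)\big)=\zeta_\infty(x)+O(\varepsilon^2).$$
This lies in $\Omega_R$ for $n$ large, since $\zeta_\infty(K)$ is a compact subset of $\Omega_R$. By univalence $T(\zeta_n/n)=T_n$. By Lemma 4, $w_n=\mathrm i\mathrm e^{-\varepsilon U_n}$ with
$$U_n(x)=\mathrm i\varepsilon^{-1}\big(\arctan T_n+T_nk_n(\zeta_n(x))\big).$$
By Lemma 6, $k_n(\zeta_n)=k_\infty(\zeta_n)+O(\varepsilon^2)$. By the boundedness of $k_\infty'$ and the convexity of $\Omega_R$, $k_\infty(\zeta_n)=k_\infty(\zeta_\infty)+O(\varepsilon^2)$. Since $\arctan T_n$ and $T_n$ both equal $\varepsilon(x/2)^{1/2}+O(\varepsilon^3)$, Lemma 5 gives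
$$U_n=\mathrm i(x/2)^{1/2}\big(1+k_\infty(\zeta_\infty(x))\big)+O(\varepsilon^2)=u_{\rm TT}(x;m)+O(\varepsilon^2), \tag{20}$$
uniformly on $K$ and for $|m|\le M$. By Cauchy's estimate, $U_n'=u_{\rm TT}'+O(\varepsilon^2)$ on compact subsets of the interior of $K$.

**Step 2: analyticity of the data in $m$.** *This is needed for uniformity in $m$.* Let $x_1$ not be a pole of $u_{\rm TT}(\cdot;m_1)$ and take $M>|m_1|$. Fix a real $x_0\in X_R$; it depends only on $M$. By Lemma 5, $u_{\rm TT}(\cdot;m)$ is analytic near $x_0$ for $|m|\le M$. The Picard iterates $k^{(0)}=0$, $k^{(j+1)}=LG_\infty[k^{(j)}]$ are polynomials in $m$ whose coefficients are analytic in $\zeta$ and bounded together with their derivatives. Indeed $G_\infty[k]$ is a polynomial in $k,k',m$ with bounded analytic coefficients on $\Omega_R$, and $L$, applied coefficient by coefficient, preserves this form by Lemma 2(i). By the contraction they and their $\zeta$-derivatives converge uniformly for $|m|\le M$. Hence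 $u_{\rm TT}(x_0;m)$ and $u_{\rm TT}'(x_0;m)$ are analytic in $|m|<M$.

**Step 3: transport along a path.** *This carries the convergence from $x_0$ to $x_1$.* As seen after (6), dividing (6) by $\rho$ gives $U''=f(x,U,U';m,\varepsilon^2)$ with $f$ analytic for $|\varepsilon^2x|<4$, and $f=2U^3+xU+m$ at $\varepsilon=0$. Join $x_0$ to $x_1$ by a polygonal path $\gamma$ avoiding the poles of $u_{\rm TT}(\cdot;m_1)$, which are discrete. The classical theorem on analytic dependence says that near each point $(x_*,U_*,U_*',m_1,0)$ the solution with data at $x_*$ exists in a disc about $x_*$ and is jointly analytic in $x$, the data, $m$ and $\varepsilon^2$. Apply it along the compact set $\{(x,u_{\rm TT}(x;m_1),u_{\rm TT}'(x;m_1),m_1,0):x\in\gamma\}$. The radii have a positive lower bound there, so a finite chain of discs centered on $\gamma$ covers $\gamma$, and the solution maps can be composed. Hence there is a neighborhood $\mathcal N$ of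
$$(U,U',m,\varepsilon^2)=\big(u_{\rm TT}(x_0;m_1),u_{\rm TT}'(x_0;m_1),m_1,0\big)$$
such that for initial data at $x_0$ and parameters in $\mathcal N$ the solution of (6) exists and is analytic along $\gamma$ and in a disc around $x_1$. There it is an analytic function of $x$, the data, $m$ and $\varepsilon^2$. Two families of solutions are relevant.

* $\varepsilon=0$, data $u_{\rm TT}(x_0;m),u_{\rm TT}'(x_0;m)$, $m$ near $m_1$: the solution is $u_{\rm TT}(\cdot;m)$. In particular it has no poles on $\gamma$ or near $x_1$ for $m$ near $m_1$.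
* $\varepsilon>0$ small, data $U_n(x_0),U_n'(x_0)$: by Step 1 these are in $\mathcal N$ for $n$ large and $m$ near $m_1$, and they differ from the previous data by $O(\varepsilon^2)$ uniformly in $m$.

Hence $U_n$ continues analytically along $\gamma$ to a disc about $x_1$, and there
$$U_n=u_{\rm TT}(x;m)+O(\varepsilon^2),\qquad U_n'=u_{\rm TT}'(x;m)+O(\varepsilon^2), \tag{21}$$
uniformly for $(x,m)$ near $(x_1,m_1)$.

**Step 4: back to $w_n$.** *Here single-valuedness enters.* The relation $w_n=\mathrm i\mathrm e^{-\varepsilon U_n}$ persists by analytic continuation, and $w_n$ is rational, hence single-valued; so the continuation gives the value of $w_n$ itself at $x$ near $x_1$. Therefore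
$$w_n=\mathrm i\exp(-\varepsilon u_{\rm TT}+O(\varepsilon^3)),\qquad u_n^+=\varepsilon^{-1}(1-\mathrm e^{-\varepsilon U_n})=u_{\rm TT}-\tfrac\varepsilon2u_{\rm TT}^2+O(\varepsilon^2).$$
This is Theorem 2. It gives convergence at every non-pole $x_1$, uniformly near $x_1$, hence uniformly on compact sets of non-poles. This is Theorem 1, and the conjecture is true. $\blacksquare$

## One zero and one pole of $w_n$ at each pole of $u_{\rm TT}$: proof of Theorem 3

**Step 1: a function that counts zeros and poles.** *We look for an expression in $w$ and $w'$ with residue $1$ at each zero and each pole of $w$.* Write $w=w_n$. Multiplying (1) by $w$, at a zero $z_0\ne0$ of $w$ we get $w'^2=4$. So zeros are simple and $w\sim\pm2(z-z_0)$. By (4), $1/w$ solves (1) with $(n,m)$ replaced by $(-n,m)$, so poles are simple with $w\sim\pm\frac1{2(z-z_0)}$. Let $\Lambda=zw'/w$ and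
$$\mathcal E=\tfrac12\Lambda^2-4z(n+m)w+4z(n-m)w^{-1}-2z^2(w^2+w^{-2}).$$
By (4), $z(\frac12\Lambda^2)'=\Lambda\cdot\big\{4z[(n+m)w+(n-m)w^{-1}]+4z^2(w^2-w^{-2})\big\}$. This cancels exactly the terms with $\Lambda$ produced by differentiating $w$ in the rest of $\mathcal E$. What remains comes from differentiating the explicit powers of $z$:
$$z\mathcal E'=-4z(n+m)w+4z(n-m)w^{-1}-4z^2(w^2+w^{-2}).$$
At each zero or pole $z_0\ne0$ of $w$ this is $-\frac{z_0^2}{(z-z_0)^2}(1+O(z-z_0))$. As $\mathcal E'$ is the derivative of a meromorphic function it has no residue, so $\mathcal E=\frac{z_0}{z-z_0}+$ analytic, and $\mathcal E/z$ has a simple pole at $z_0$ with residue $1$. It has no other poles in $z\ne0$. For large $n$ the image of $\Delta$ in the $z$-plane does not contain $0$. Hence, with $Z$ and $P_\infty$ the numbers of zeros and poles of $w_n$ in $\Delta$, and provided none lies on $\partial\Delta$,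
$$\oint_{\partial\Delta}\mathcal E\,\frac{\mathrm dz}z=2\pi\mathrm i(Z+P_\infty). \tag{22}$$

**Step 2: $Z=P_\infty$.** *This is the argument principle.* By (21), near each point of $\partial\Delta$ we have $w_n=\mathrm i\mathrm e^{-\varepsilon U_n}$ with $\varepsilon U_n\to0$. So $U_n=-\varepsilon^{-1}\operatorname{Log}(w_n/\mathrm i)$ is well defined on $\partial\Delta$, and $U_n=u_{\rm TT}+O(\varepsilon^2)$, $U_n'=u_{\rm TT}'+O(\varepsilon^2)$ uniformly there. In particular $w_n$ has no zeros or poles on $\partial\Delta$, and $w_n/\mathrm i\to1$ there, so $Z=P_\infty$.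

**Step 3: the integral in the limit.** *We evaluate (22) through $u_{\rm TT}$.* Substitute $w=\mathrm i\mathrm e^{-\varepsilon U}$, $z=2\mathrm i\varepsilon^{-3}\rho$, $n=4\varepsilon^{-3}$, $\Lambda=-4\rho\varepsilon^{-1}U_x$, and use $w-\frac1w=2\mathrm i\cosh\varepsilon U$, $w+\frac1w=-2\mathrm i\sinh\varepsilon U$, $w^2+w^{-2}=-2\cosh2\varepsilon U$:
$$\mathcal E=8\rho^2\varepsilon^{-2}U_x^2+64\varepsilon^{-6}\rho\cosh\varepsilon U-16\varepsilon^{-6}\rho^2\cosh2\varepsilon U-16m\varepsilon^{-3}\rho\sinh\varepsilon U.$$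
Expand the hyperbolic functions. The terms in $U^2$ are $32\varepsilon^{-4}\rho(1-\rho)U^2=-8\varepsilon^{-2}\rho xU^2$. Those in $U^4$ are $\varepsilon^{-2}(\frac83-\frac{32}3)U^4=-8\varepsilon^{-2}U^4$ to leading order. So
$$\mathcal E=64\varepsilon^{-6}\rho-16\varepsilon^{-6}\rho^2+8\varepsilon^{-2}\big(U_x^2-U^4-xU^2-2mU+O(\varepsilon^2)\big),\qquad\frac{\mathrm dz}z=\frac{\varepsilon^2}{4\rho}\,\mathrm dx.$$
The first two terms, divided by $\rho$, are polynomials in $x$ and contribute $0$ to the integral. So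
$$\oint\mathcal E\,\frac{\mathrm dz}z\to2\oint_{\partial\Delta}H\,\mathrm dx,\qquad H=u_{\rm TT}'^2-u_{\rm TT}^4-xu_{\rm TT}^2-2mu_{\rm TT}.$$
By (2), $H'=2u_{\rm TT}'(u_{\rm TT}''-2u_{\rm TT}^3-xu_{\rm TT}-m)-u_{\rm TT}^2=-u_{\rm TT}^2$. As $u_{\rm TT}\sim\pm(x-p)^{-1}$, $H$ has a simple pole at $p$ with residue $1$. Thus $2\pi\mathrm i(Z+P_\infty)\to4\pi\mathrm i$, i.e. $Z+P_\infty=2$ for large $n$, and $Z=P_\infty=1$. Simplicity was shown in Step 1.

The last claim of Theorem 3 follows from $w_n/\mathrm i\to1$ uniformly on compact sets free of poles of $u_{\rm TT}$. $\blacksquare$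

## Negative $n$ and non-integer $\nu$: proof of Theorem 4

**Part (a).** *Inversion reduces negative $n$ to positive $n$.* By (4), $1/w_n(z;m)$ solves (1) with $(-n,m)$; it is rational and tends to $1$, so $w_{-n}=1/w_n$. By Theorem 2, $w_{-n}=\mp\mathrm i\,\mathrm e^{\varepsilon u^\pm_{\rm TT}+O(\varepsilon^3)}$, so
$$\varepsilon^{-1}(1\mp\mathrm iw_{-n})=\varepsilon^{-1}\big(1-\mathrm e^{\varepsilon u^\pm_{\rm TT}+O(\varepsilon^3)}\big)\to-u^\pm_{\rm TT}.\qquad\blacksquare$$

**Part (b), uniqueness.** *We run the argument of Lemma 5 directly at $z=\infty$.* Let $w_1,w_2\to1$ be two solutions as described, in a common sector $|\arg z-\frac\pi2|<\delta$; we may shrink $\delta$ so that $\delta\le\frac\pi4$. With $z=\mathrm iy$, $w_j=\mathrm e^{\mathrm i\phi_j}$, $\phi_j\to0$, and $\zeta=4y$ (in this paragraph only), (4) becomes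
$$\phi''=-\tfrac1\zeta\phi'-\tfrac12\sin2\phi+\tfrac1\zeta(2\nu\cos\phi+2\mathrm im\sin\phi).$$
So $d=\phi_1-\phi_2$ satisfies $d''+d=g$ with
$$g=-\tfrac1\zeta d'+\big[d-\tfrac12(\sin2\phi_1-\sin2\phi_2)\big]+\tfrac1\zeta\big[2\nu(\cos\phi_1-\cos\phi_2)+2\mathrm im(\sin\phi_1-\sin\phi_2)\big].$$
Put $\beta'=\delta/2\le\frac\pi8$ and $\Omega'=R'+\{t\ne0:|\arg t|<\beta'\}$. For $R'$ large, $d$ is bounded on $\Omega'$. Its derivative $d'$ is bounded by Cauchy's estimate, because the unit disc about each $\zeta\in\Omega'$ lies in $|\arg|<\delta$: the distance to the bounding rays is at least $|\zeta|\sin\frac\delta2>1$. Since $\frac{\mathrm d}{\mathrm d\phi}(\phi-\frac12\sin2\phi)=2\sin^2\phi$, we have $|g|\le\delta_{R'}(|d|+|d'|)$ with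
$$\delta_{R'}\le C\sup_{\Omega'}\big(|\phi_1|^2+|\phi_2|^2\big)+\frac{C(1+\nu+|m|)}{R'}\to0.$$
By Lemma 2 with cone angle $\beta'$, $d=Lg$ and $\sup(|d|+|d'|)\le\frac{2\delta_{R'}}{\sin\beta'}\sup(|d|+|d'|)$, so $d\equiv0$ for $R'$ large.

**Part (b), existence.** *We show that the fixed point $k_\nu$ gives a solution tending to $1$.* Membership in $B_A$ only bounds $h=Tk_\nu$; we must show that $h\to0$. Let $\nu\ge N_0$ be fixed. By (12), $|T|$ is bounded below on $\Omega_R$ by a positive constant depending on $\nu$. By (14) and the choice of $N_0$, $|h|\le A|T|/|\zeta|\le1$. Also $h'=T(k_\nu'+ak_\nu)$ is bounded, and $|h|\le C_M/\nu$ where $|T|\ge1$, since there $|\zeta|\ge\frac{c_1}2\nu|T|$. From (7) and (9),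
$$h''+h=g:=-ah'+\Big(h+\frac P{T^2}\Big)-\frac{\mathrm im}{\nu T^2}(\cos h-T\sin h)+\frac{1+T^2}{4\nu^2T^5},$$
$$h+\frac P{T^2}=\Big(h-\tfrac12\sin2h\Big)+\frac{\cos2h-\cos h}T+\frac{\frac12\sin2h-\sin h}{T^2}.$$
So $g$ is bounded on $\Omega_R$. As $|\zeta|\to\infty$ in $\Omega_R$ we have $|T|\to\infty$ and $a\to0$, whence $|g|\le C|h|^3+o(1)\le C_M\nu^{-2}|h|+o(1)$. By Lemma 2(ii), $h=Lg$. Let $\mathcal H(r)=\sup\{|h(\zeta)|:\zeta\in\Omega_R,\ |\zeta|\ge r\}$. Since $|\zeta+\varrho\mathrm e^{\pm\mathrm i\beta}|\ge|\zeta|$, the integrals defining $Lg(\zeta)$ with $|\zeta|\ge r$ involve $g$ only at points of modulus $\ge r$. So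
$$\mathcal H(r)\le\frac1{\sin\beta}\big(C_M\nu^{-2}\mathcal H(r)+o(1)\big)\qquad(r\to\infty).$$
For $\nu\ge\nu_0(M)$ the factor $C_M\nu^{-2}/\sin\beta$ is at most $\frac12$, and therefore $\mathcal H(r)\to0$. Hence
$$w=\mathrm i\mathrm e^{-\mathrm i(\arctan T+h)}\to\mathrm i\mathrm e^{-\mathrm i\pi/2}=1$$
uniformly as $\zeta\to\infty$ in $\Omega_R$.

It remains to read this in the variable $z$. Let $z=\mathrm iy$ with $|\arg y|<\beta/2$ and $|y|$ large. Then $T=(4y^2/\nu^2-1)^{1/2}=\frac{2y}\nu(1+O(y^{-2}))\in\Sigma$ and $\zeta=\nu\tau(T)=2\nu(T-\arctan T)=4y+O(1)\in\Omega_R$, and $T(\zeta/\nu)=T$ by univalence. So $w$ is an analytic solution of (1) in $z$ for $|\arg z-\frac\pi2|<\beta/2$, $|z|$ large, tending uniformly to $1$. By uniqueness it is $w_\nu$.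

**Part (b), the limit.** *We repeat the proof of Theorem 2 with $\nu$ in place of $n$.* The map $\zeta\mapsto z=\mathrm i\frac\nu2\sqrt{1+T(\zeta/\nu)^2}$ is one-to-one on $\Omega_R$, being a composition of one-to-one maps. So the formula $w_\nu=\mathrm i\exp(-\mathrm i(\arctan T+Tk_\nu(\zeta)))$ continues $w_\nu$ analytically from the sector at infinity to the image of $\Omega_R$, and it replaces Lemma 4. Lemmas 5 and 6 did not use that $\nu$ is an integer. Step 1 of the proof of Theorems 1 and 2 then holds verbatim with $n$ replaced by $\nu$, and shows that $w_\nu$ is analytic in $x$ near the real point $x_0\in X_R$ chosen in Step 2 there. Step 3 gives the continuation of $U_\nu$, hence of $w_\nu=\mathrm i\mathrm e^{-\varepsilon U_\nu}$, along the path, with (21) near $(x_1,m_1)$; the formulas of Theorem 2 follow as in Step 4. Single-valuedness is no longer available, which is why the statement is about the continuation along a given path. $\blacksquare$
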